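# Odd covers of graphs by substantially fewer than $n$ bicliques

## Two upper bounds for $b_2(G)$

Throughout, $G$ is a finite simple graph on $n$ vertices and $b_2(G)$ is the least number of complete bipartite graphs, placed on subsets of $V(G)$, that together cover each edge of $G$ an odd number of times and each nonedge an even number of times.

**Theorem 1.** For every graph $G$ on $n\ge 1$ vertices, $b_2(G)\le \frac34 n$, and so $b_2(G)\le\lfloor 3n/4\rfloor$. Hence $b_2(G)<(1-\epsilon)n$ for all $n\ge 1$ and every $0<\epsilon<\frac14$. The bound $\lfloor 3n/4\rfloor$ is attained by $K_n$ for $n\le 4$.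

**Theorem 2.** For every $\epsilon>0$ there is a constant $C_\epsilon$ such that
$$b_2(G)\le(\log_3 2+\epsilon)\,n+C_\epsilon\qquad\text{for every $n$-vertex graph }G,\qquad \log_3 2=0.6309\ldots$$
Consequently, for each $\epsilon<1-\log_3 2=0.369\ldots$, we have $b_2(G)<(1-\epsilon)n$ for all $n$-vertex graphs $G$ once $n$ is large. This fails for each $\epsilon>\frac12$.

The question behind these statements comes from the paper of Calum Buchanan, Alexander Clifton, Eric Culver, Péter Frankl, Jiaxi Nie, Kenta Ozeki, Puck Rombach and Mei Yin, "On odd covers of cliques and disjoint unions", arXiv:2408.08598 (2024). It asks whether there is an $\epsilon>0$ such that, for $n$ large, $b_2(G)<(1-\epsilon)n$ for every $n$-vertex $G$. Theorem 1 answers yes. Theorem 2 gives a better constant for large $n$, at the price of an additive term.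

## Bicliques mod 2 and the bound $n-\alpha(G)$

**Definition (bicliques and odd covers).** For disjoint vertex sets $X,Y$, write $(X|Y)$ for the complete bipartite graph with sides $X,Y$; this is a *biclique*. If a side is empty, it has no edges and may be discarded. An *odd cover* of $G$ is a family of bicliques on subsets of $V(G)$ covering each edge of $G$ an odd number of times and each nonedge an even number of times.

We work over $\mathbb F_2$. A set is identified with its indicator vector, so $X+Y$ is the symmetric difference. The *sum* of graphs on a common vertex set is the sum of their edge sets mod 2. In this language an odd cover of $G$ is a family of bicliques whose sum is $G$. We write $13$ for $\{1,3\}$ and so on, $N(v)$ for the open neighbourhood, and $\mathrm{adj}(u,v)\in\{0,1\}$ for the adjacency indicator, with $\mathrm{adj}(u,u)=0$.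

For example, on $\{1,2,3,4\}$ the bicliques $(3|2)$, $(1|24)$, $(13|4)$ have edge sets $\{23\}$, $\{12,14\}$, $\{14,34\}$. The pair $14$ is covered twice and drops out, so the sum is the path $1\,2\,3\,4$.

Let $bp(G)$ be the minimum number of bicliques into which the edges of $G$ can be partitioned, and $\alpha(G)$ the independence number. Then
$$b_2(G)\le bp(G)\le n-\alpha(G). \tag{1}$$
The first inequality holds because a partition covers edges once and nonedges never. For the second, let $v_1,\dots,v_m$ be the vertices outside a largest independent set, so $m=n-\alpha(G)$. Every edge contains some $v_i$, and the stars $(v_i\,|\,N(v_i)\setminus\{v_1,\dots,v_{i-1}\})$ partition the edges.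

The bound (1) saves a constant fraction of $n$ only if $\alpha(G)$ is linear in $n$. For $K_n$ it gives $n-1$. Partitions alone cannot do better there: the Graham–Pollak theorem says $bp(K_n)=n-1$. So the parity has to be used.

## Small cliques by hand, and the rank lower bound

**The rank bound.** The biclique $(X|Y)$ has adjacency matrix $xy^T+yx^T$, where $x,y$ are the indicator vectors. Its $\mathbb F_2$-rank is at most $2$. So if $G$ is a sum of $k$ bicliques, its adjacency matrix has $\mathbb F_2$-rank at most $2k$:
$$b_2(G)\ge \tfrac12\operatorname{rank}_{\mathbb F_2}(\text{adjacency matrix of }G). \tag{2}$$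

**The last sentence of Theorem 2.** Let $G$ be a matching with $\lfloor n/2\rfloor$ edges (and one isolated vertex if $n$ is odd). Its adjacency matrix has rank $2\lfloor n/2\rfloor$, so $b_2(G)\ge\lfloor n/2\rfloor\ge\frac{n-1}2$. If $\epsilon>\frac12$, then $\frac{n-1}{2}\ge(1-\epsilon)n$ for all large $n$, so $b_2(G)<(1-\epsilon)n$ fails for these graphs. $\square$

**Small cliques.** We have $b_2(K_1)=0$ and $b_2(K_2)=1$. For $K_3$, (1) gives $b_2\le2$, and one biclique is not enough because a triangle is not bipartite; so $b_2(K_3)=2$. The rank bound gives less: the adjacency matrix of $K_3$ over $\mathbb F_2$ has its three rows summing to $0$, so its rank is $2$.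

For $K_4$, (1) gives $b_2\le 3$. We show that two bicliques do not suffice. Suppose they do (padding with empty bicliques if there are fewer). Encode each vertex by a word in $\{0,L,R\}^2$ recording its side in each biclique, with $0$ for "absent". Two vertices are joined by a biclique exactly when their words conflict there, $L$ against $R$. Any two vertices of $K_4$ must conflict an odd number of times, so in exactly one coordinate.

* Suppose some word has a coordinate $0$. It is not $00$, which conflicts with nothing. Up to symmetry it is $R0$. The other three words must then conflict with it in the first coordinate, so they lie in $\{L0,LL,LR\}$. They must conflict pairwise, but in this set only $LL$ and $LR$ conflict. Three pairwise conflicting words do not exist there, a contradiction.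
* Suppose all words lie in $\{L,R\}^2$. Then conflicts are counted by Hamming distance, and any three of the words have pairwise distance $1$. But the sum of the three pairwise distances among three binary words is even (each coordinate contributes $0$ or $2$), a contradiction.

So $b_2(K_4)=3$. Since $\lfloor 3n/4\rfloor=0,1,2,3$ for $n=1,2,3,4$, this proves the last sentence of Theorem 1.

## Splitting off an edge, and the trouble with common neighbours

The rank bound suggests imitating symmetric Gaussian elimination over $\mathbb F_2$: find an edge $uv$, add one rank-2 term that clears the rows of both $u$ and $v$, and repeat. That would cost one term per two vertices.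

The term that works algebraically is $xy^T+yx^T$ with $x=N(v)$, $y=N(u)$. If $u$ and $v$ have no common neighbour, then $x$ and $y$ are disjoint, and this is the biclique $(N(v)\,|\,N(u))$. It contains $u$ on the left and $v$ on the right, joins $u$ to exactly $N(u)$ and $v$ to exactly $N(v)$. Adding it to $G$ therefore isolates both $u$ and $v$, and we continue with a graph on $n-2$ vertices.

If $u,v$ have a common neighbour $w$, the method stops here: $w$ would have to be on both sides. A single biclique that separates $u$ from $v$ offers an outside vertex three options: join it to the side of $u$, join it to the side of $v$, or leave it out. The fourth option, adjacency to both $u$ and $v$, is missing. In $K_n$ with $n\ge3$ every edge lies in a triangle, and the method does not even start.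

So we must count options. If we clear a set $S$ with $k$ bicliques, each outside vertex has $3^k$ options, while its neighbourhood in $S$ may be any of $2^{|S|}$ sets. For $|S|=2$, $k=1$ this is $3<4$. For larger sets there may be room for $k<|S|$.

## Schemes: sets that can be cleared with $k$ bicliques

**Definition (scheme).** Let $H$ be a graph on vertex set $S$. A *$k$-scheme* for $H$ is a sequence $(E_1|F_1),\dots,(E_k|F_k)$ of pairs of disjoint subsets of $S$ such that

1. $\sum_j(E_j|F_j)=H$;
2. every $h\in\mathbb F_2^S$ can be written as $h=\sum_j c_j$ with each $c_j\in\{0,E_j,F_j\}$.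

If further pairs are appended to a sequence satisfying (ii), where (i) and (ii) denote the two items above, then (ii) remains true, since $0$ may be chosen for the new pairs. For an edge $ab$, the single pair $(a|b)$ satisfies (i) but not (ii): it reaches $0,a,b$ and misses $ab$. The two pairs $(a|b),(a|\emptyset)$ are a $2$-scheme.

**Lemma 1.** If $S\subseteq V(G)$ and $G[S]$ has a $k$-scheme, then $b_2(G)\le k+b_2(G')$ for some graph $G'$ on $V(G)\setminus S$.

*Proof.* We extend the bicliques of the scheme to the outside vertices so that they clear every edge meeting $S$.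

For each $v\notin S$, use (ii) to choose symbols $c_j(v)\in\{0,E,F\}$ such that the corresponding sets ($\emptyset$, $E_j$ or $F_j$) sum to $N(v)\cap S$. To join $v$ to $E_j$ we must put $v$ on the side of $F_j$, and conversely. So put
$$X_j=E_j\cup\{v\notin S:c_j(v)=F\},\qquad Y_j=F_j\cup\{v\notin S:c_j(v)=E\}.$$
These are disjoint. Let $\Gamma=\sum_j(X_j|Y_j)$.

Inside $S$, $\Gamma$ equals $\sum_j(E_j|F_j)=G[S]$ by (i). For $v\notin S$, the biclique $(X_j|Y_j)$ joins $v$ to exactly $E_j$, $F_j$ or nothing in $S$, according as $c_j(v)=E,F,0$. So in $\Gamma$ the neighbourhood of $v$ in $S$ is $N(v)\cap S$. Hence $G+\Gamma$ has no edge meeting $S$. Let $G'$ be its restriction to $V(G)\setminus S$. An odd cover of $G'$ together with the $k$ bicliques $(X_j|Y_j)$ sums to $G$. $\square$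

We have no control over $G'$. That is harmless as long as each step works in every graph of the kind we meet, and the cost is measured only against the number of vertices removed.

**How small can $S$ be with $k<|S|$?** For $|S|=2$ counting forbids $k=1$. For $|S|=3$, $k=2$ counting allows it ($9\ge8$), but it is still impossible, for the following reason. The four vectors $E_1,F_1,E_2,F_2\in\mathbb F_2^3$ are linearly dependent. Consider a nontrivial relation, up to renaming.

* One vector is $0$: then at most $2\cdot3=6$ sums occur.
* $E_1=E_2$: then $E_1+0=0+E_2$ and $E_1+E_2=0+0$. ($E_1=F_1$ forces both to be empty, by disjointness.)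
* $E_1+F_1=E_2$: then $E_1+E_2=F_1+0$ and $F_1+E_2=E_1+0$.
* $E_1+F_1+E_2+F_2=0$: then $E_1+E_2=F_1+F_2$ and $E_1+F_2=F_1+E_2$.

In the last three cases the nine choices have two separate coincidences, so at most $7<8$ sums occur. So the first possible gain is $|S|=4$, $k=3$.

## Three bicliques clear an induced $P_4$ or a $K_4$

**Lemma 2.** $P_4$ and $K_4$ have $3$-schemes.

*Proof.* In each case we check (i) by adding edge sets and (ii) by listing all $27$ sums.

**The path with edges $12,23,34$.** Take $(3|2),\ (1|24),\ (13|4)$. We saw above that they sum to the path. The sums in $\{0,3,2\}+\{0,1,24\}+\{0,13,4\}$ are: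

* third term $0$: $0,\,1,\,24,\,3,\,13,\,234,\,2,\,12,\,4$;
* third term $13$: $13,\,3,\,1234,\,1,\,0,\,124,\,123,\,23,\,134$;
* third term $4$: $4,\,14,\,2,\,34,\,134,\,23,\,24,\,124,\,0$.

All $16$ subsets $0,1,2,3,4,12,13,14,23,24,34,123,124,134,234,1234$ occur.

**The clique $K_4$.** Take $(13|24),\ (1|23),\ (14|2)$, with edge sets $\{12,14,23,34\}$, $\{12,13\}$, $\{12,24\}$. The pair $12$ is covered three times and every other pair once, so the sum is $K_4$. The sums in $\{0,13,24\}+\{0,1,23\}+\{0,14,2\}$ are:

* third term $0$: $0,\,1,\,23,\,13,\,3,\,12,\,24,\,124,\,34$;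
* third term $14$: $14,\,4,\,1234,\,34,\,134,\,24,\,12,\,2,\,13$;
* third term $2$: $2,\,12,\,3,\,123,\,23,\,1,\,4,\,14,\,234$.

Again all $16$ subsets occur. $\square$

## Graphs with no induced $P_4$ and no $K_4$

When neither four-vertex graph is left, we fall back on (1), and for that we need a large independent set. The structural input is Seinsche's theorem (J. Combin. Theory Ser. B 16 (1974)): *a graph on at least $2$ vertices with no induced $P_4$ is disconnected or has disconnected complement.* Here is a short proof, for completeness.

The complement of $P_4$ is $P_4$, so the statement is symmetric under complementation. Induct on the number of vertices; two vertices are clear. Let $G$ have at least $3$ vertices and no induced $P_4$, and suppose $G$ and its complement are both connected. Pick a vertex $v$. By induction $G-v$ or its complement is disconnected; replacing $G$ by its complement if necessary, say $G-v$ is disconnected. Since the complement of $G$ is connected, $v$ has a non-neighbour; let $C$ be the component of $G-v$ containing it. Since $G$ is connected, $v$ has a neighbour in every component of $G-v$. As $C$ is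 connected and contains both a neighbour and a non-neighbour of $v$, there is an edge $xy$ in $C$ with $x\in N(v)$, $y\notin N(v)$. Let $z$ be a neighbour of $v$ in another component. Then $y,x,v,z$ induce a $P_4$, a contradiction.

**Lemma 3.** A graph on $n\ge1$ vertices with no induced $P_4$ satisfies $\alpha\,\omega\ge n$, where $\omega$ is the clique number.

*Proof.* Induct on $n$; for $n=1$ we have $\alpha=\omega=1$. By Seinsche's theorem, for $n\ge2$ the graph is a disjoint union or a join of two smaller graphs with parameters $(n_i,\alpha_i,\omega_i)$, both without an induced $P_4$. For a disjoint union, $\alpha=\alpha_1+\alpha_2$ and $\omega=\max(\omega_1,\omega_2)$, so $\alpha\omega\ge\alpha_1\omega_1+\alpha_2\omega_2\ge n_1+n_2=n$. For a join, exchange the roles of $\alpha$ and $\omega$. $\square$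

**Proof of Theorem 1.** As long as the current graph contains an induced $P_4$ or a $K_4$, apply Lemmas 1 and 2: four vertices disappear at the cost of three bicliques. After $s$ steps this stops at a graph $G'$ on $n'=n-4s$ vertices with no induced $P_4$ and no $K_4$, and $b_2(G)\le3s+b_2(G')$. If $n'=0$, we are done. Otherwise $\omega(G')\le3$, so Lemma 3 gives $\alpha(G')\ge n'/3$, and (1) gives $b_2(G')\le\frac23n'$. Altogether
$$b_2(G)\le 3s+\tfrac23n'\le\tfrac34(4s+n')=\tfrac34n .$$
As $b_2(G)$ is an integer, $b_2(G)\le\lfloor3n/4\rfloor$. For $0<\epsilon<\frac14$ and $n\ge1$, $\frac34n<(1-\epsilon)n$. Attainment for $n\le4$ was shown above. $\square$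

## The counting limit $\log_3 2$ and gadgets

Property (ii) forces $3^k\ge2^{|S|}$ for any $k$-scheme on $S$, that is,
$$k\ge|S|\log_3 2. \tag{3}$$
So the cost per vertex of clearing sets with schemes is never below $\log_3 2$. Theorem 2 comes within any $\epsilon$ of this. For that we need schemes in which nearly every one of the $3^k$ choices is useful, on graphs that are unavoidable.

Take first a matching on $P=\{a_1,\dots,a_t\}$, $Q=\{b_1,\dots,b_t\}$. The obvious bicliques $(a_j|b_j)$ satisfy (i), with only half a biclique per vertex. They fail (ii) for the old reason: from the pair $(a_j|b_j)$ we may choose $a_j$ or $b_j$, never both. The remedy is to use more bicliques, with sides spread over many vertices of $P$ and $Q$, so that each target has many representations and one of them avoids the conflict "both $E_j$ and $F_j$". Recording the sides $E_j\subseteq P$ and $F_j\subseteq Q$ as columns of two matrices leads to the next definition.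

**Definition (gadget).** A *$(t,\ell)$-gadget* is a pair $A,B\in\mathbb F_2^{t\times\ell}$ with $AB^T=I_t$ such that for all $f,g\in\mathbb F_2^t$ there are $x,y\in\mathbb F_2^\ell$ with disjoint supports and $Ax=f$, $By=g$.

*Two small gadgets.* For $t=1$, $\ell=1$ is impossible: $A=B=(1)$ is forced, and $f=g=1$ would need $x=y=1$. With $\ell=2$, $A=(1\;1)$ and $B=(1\;0)$ work: for $f=g=1$ take $x=(0,1)$, $y=(1,0)$, and the other targets are reached by using coordinate 1 in at most one of $x,y$.

For $t=2$ there is a gadget with $\ell=3$, and we have already met it. In the scheme for $P_4$ every $E_j$ lies in $\{1,3\}$ and every $F_j$ in $\{2,4\}$, with the pairs written $(3|2),(1|24),(13|4)$. With rows indexed by $1,3$ and by $2,4$ respectively, the sides form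
$$A'=\begin{pmatrix}0&1&1\\1&0&1\end{pmatrix},\qquad B=\begin{pmatrix}1&1&0\\0&1&1\end{pmatrix},\qquad A'B^T=\begin{pmatrix}1&0\\1&1\end{pmatrix}=M,$$
where $M$ is the biadjacency matrix of the path. Since $M^2=I$ over $\mathbb F_2$, replacing $A'$ by $A=MA'$, with rows $(0,1,1)$ and $(1,1,0)$, gives $AB^T=I_2$. The list of sums in Lemma 2 says that $(A'x,By)$ takes all $16$ values over disjointly supported $x,y$, and hence so does $(Ax,By)=(MA'x,By)$. So $(A,B)$ is a $(2,3)$-gadget.

By counting, a $(t,\ell)$-gadget needs $3^\ell\ge4^t$, that is, $\ell\ge2t\log_32$. This is nearly enough.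

## Random matrices give gadgets with $\ell\approx 2t\log_3 2$

**Lemma 4.** For every $t\ge1$ there is a $(t,\ell)$-gadget with $\ell=\lceil2t\log_32\rceil+2\lceil\log_2(50t)\rceil$.

*Proof.* Let $\ell_0=\lceil2t\log_32\rceil$. Then $3^{\ell_0}\ge4^t$. Also $2\log_32>1$ because $4>3$, so $\ell_0>t$, that is, $\ell_0\ge t+1$. Let $\mathcal D$ be the set of pairs $(x,y)\in(\mathbb F_2^{\ell_0})^2$ with disjoint supports; each coordinate has three possibilities, so $|\mathcal D|=3^{\ell_0}$. Choose $A,B\in\mathbb F_2^{t\times\ell_0}$ independently and uniformly, and let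
$$I=\{(Ax,By):(x,y)\in\mathcal D\}\subseteq\mathbb F_2^{2t}.$$

**Step 1: show that $I$ has more than $4^t/36$ elements with probability at least $\frac89$.** Let $Z$ be the number of ordered pairs in $\mathcal D^2$ with equal images. If $m_z$ is the number of preimages of $z\in I$, then $\sum m_z=3^{\ell_0}$ and $\sum m_z^2=Z$, so Cauchy–Schwarz gives $|I|\ge9^{\ell_0}/Z$.

If $x\ne x'$, then $A(x-x')$ is uniform in $\mathbb F_2^t$, so $Ax=Ax'$ with probability $2^{-t}$; the same holds for $B$, independently. So $(x,y)$ and $(x',y')$ collide with probability $2^{-t[x\ne x']-t[y\ne y']}$. The number of elements of $\mathcal D^2$ with $x=x'$ is $5^{\ell_0}$: in each coordinate, $x_j=1$ forces $y_j=y'_j=0$ (one option), and $x_j=0$ leaves $y_j,y_j'$ free (four options). Likewise for $y=y'$. Put $X=9^{\ell_0}4^{-t}$. Then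
$$\mathbb E Z\le3^{\ell_0}+2\cdot5^{\ell_0}2^{-t}+9^{\ell_0}4^{-t}
=X\Big(\frac{4^t}{3^{\ell_0}}+2\cdot2^t\big(\tfrac59\big)^{\ell_0}+1\Big)\le4X .$$
The first term in the bracket is at most $1$. For the second, $2^t\le3^{\ell_0/2}$ gives $2^t(5/9)^{\ell_0}\le(5\sqrt3/9)^{\ell_0}\le1$, since $75\le81$. By Markov, $\Pr[Z\ge36X]\le\frac19$. When $Z<36X$, we have $|I|>9^{\ell_0}/(36X)=4^t/36$.

**Step 2: show that $AB^T$ is invertible with probability at least $\frac18$.** For each nonzero $u\in\mathbb F_2^t$, $\Pr[u^TA=0]=2^{-\ell_0}$. So $A$ has full row rank with probability at least $1-2^{t-\ell_0}\ge\frac12$. Given such an $A$, the map $z\mapsto Az$ from $\mathbb F_2^{\ell_0}$ to $\mathbb F_2^t$ is onto, and the columns of $B^T$ are independent and uniform, so $AB^T$ is a uniform $t\times t$ matrix. Choosing its rows one at a time, it is invertible with probability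
$$\prod_{i=1}^t(1-2^{-i})\ge\tfrac12\Big(1-\sum_{i\ge2}2^{-i}\Big)=\tfrac14 .$$
So $AB^T$ is invertible with probability at least $\frac12\cdot\frac14=\frac18$.

**Step 3: combine, and normalise the product to $I_t$.** As $\frac18>\frac19$, some choice of $A,B$ has $C=AB^T$ invertible and $|I|>4^t/36$. Replace $A$ by $C^{-1}A$. Now $AB^T=I_t$, and $I$ has changed only by the bijection $(f,g)\mapsto(C^{-1}f,g)$.

**Step 4: enlarge the image to all of $\mathbb F_2^{2t}$ with few extra columns.** Let $U$ be the set of uncovered targets, the complement of $I$, and let $\eta<\frac{35}{36}$ be its density in $\mathbb F_2^{2t}$. For $c,c'\in\mathbb F_2^t$ append two columns: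
$$A\to(A\;\;c\;\;0),\qquad B\to(B\;\;0\;\;c').$$
The product becomes $AB^T+c\,0^T+0\,c'^T$, so it is unchanged. The new image contains $I$ (extend $x,y$ by zeros) and $I+(c,c')$ (extend $x$ by $(1,0)$ and $y$ by $(0,1)$; supports stay disjoint). So the new uncovered set lies in $U\cap(U+(c,c'))$. Since $\sum_{w}|U\cap(U+w)|=|U|^2$, where $w$ runs over $\mathbb F_2^{2t}$, the density of this set averaged over $(c,c')$ is $\eta^2$. Choose $(c,c')$ for which it is at most $\eta^2$.

Each such step squares the bound on the uncovered density. After $j=\lceil\log_2(50t)\rceil$ steps it is at most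
$$\big(\tfrac{35}{36}\big)^{2^j}\le\big(\tfrac{35}{36}\big)^{50t}<4^{-t}.$$
The last inequality follows from $(36/35)^{25}>2$, which can be checked with the first four binomial terms of $(1+\frac1{35})^{25}$: $1+\frac{25}{35}+\frac{300}{1225}+\frac{2300}{42875}>1+0.714+0.244+0.053>2$. A density below $4^{-t}$ in a set of $4^t$ elements is $0$, so every target is covered. The number of columns is $\ell_0+2j=\ell$. $\square$

## Bipartite graphs with invertible biadjacency matrix

**Lemma 5.** Given a $(t,\ell)$-gadget $A,B$, let $H$ be bipartite with independent sides $P,Q$, $|P|=|Q|=t$, whose biadjacency matrix $M$ (rows $P$, columns $Q$) is invertible over $\mathbb F_2$. Then $H$, which has $2t$ vertices, has an $\ell$-scheme.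

*Proof.* We use the columns of $MA$ and $B$ as sides, reversing the computation made for $P_4$. Index the rows of $A'=MA$ by $P$ and the rows of $B$ by $Q$, and put
$$E_j=\{a\in P:A'_{aj}=1\},\qquad F_j=\{b\in Q:B_{bj}=1\}\qquad(1\le j\le\ell).$$
These are disjoint.

For (i): $\sum_j(E_j|F_j)$ has no edges inside $P$ or $Q$, and its biadjacency matrix is $A'B^T=MAB^T=M$.

For (ii): a target is a pair $(f,g)\in\mathbb F_2^P\times\mathbb F_2^Q$. Choose $x,y$ with disjoint supports, $Ax=M^{-1}f$ and $By=g$. Select $E_j$ if $x_j=1$, $F_j$ if $y_j=1$, and $0$ otherwise; no $j$ asks for both. The sum of the selected sets is $(A'x,By)=(MAx,By)=(f,g)$. $\square$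

With Lemma 4 the cost per vertex is $\ell/(2t)$, which tends to $\log_32$ as $t\to\infty$.

## Cliques from the nonzero vectors of $\mathbb F_3^r$

Invertible bipartite graphs are not unavoidable; cliques contain none with $t\ge2$. So we need schemes for large cliques too. The start is an odd cover of a clique that meets the rank bound (2).

Let $r\ge2$, $\kappa=(3^r-1)/2$ and $\Lambda=\mathbb F_3^r\setminus\{0\}$, so $|\Lambda|=2\kappa$. Let $\Pi\subset\Lambda$ contain one vector from each pair $\{p,-p\}$, so $|\Pi|=\kappa$. For $p\in\Pi$ put
$$E_p=\{\lambda\in\Lambda:\lambda\cdot p=1\},\qquad F_p=\{\lambda\in\Lambda:\lambda\cdot p=-1\}.$$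

*Example.* For $r=2$ write $2$ for $-1$ and take $\Pi=\{10,01,11,12\}$. The four bicliques are
$$(10,11,12\,|\,20,21,22),\quad(01,11,21\,|\,02,12,22),\quad(10,01,22\,|\,20,02,11),\quad(10,21,02\,|\,20,12,01).$$
The pair $10,20$ is covered by the first, third and fourth; the pair $10,01$ only by the fourth; the pair $11,21$ only by the first.

**Claim (a).** For distinct $\lambda,\mu\in\Lambda$, the number $\#\{p\in\Pi:\lambda\cdot p=-\mu\cdot p\ne0\}$ is odd. Equivalently, the $\kappa$ bicliques $(E_p|F_p)$ form an odd cover of the clique on $\Lambda$.

*Proof.* The condition is unchanged under $p\mapsto-p$, so we count nonzero vectors $p\in\mathbb F_3^r$ and halve. If $\mu=-\lambda$, the condition says $\lambda\cdot p\ne0$, and the count is $(3^r-3^{r-1})/2=3^{r-1}$. Otherwise $\lambda,\mu$ are linearly independent, hence so are $\lambda+\mu$ and $\lambda$. The condition says $(\lambda+\mu)\cdot p=0\ne\lambda\cdot p$, and the count is $(3^{r-1}-3^{r-2})/2=3^{r-2}$. Both are odd. For the second statement, $\lambda$ and $\mu$ lie on opposite sides of $(E_p|F_p)$ exactly when $\lambda\cdot p=-\mu\cdot p\ne0$. $\square$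

**Claim (b).** The $2\kappa$ vectors $E_p,F_p$ $(p\in\Pi)$ form a basis of $\mathbb F_2^\Lambda$.

*Proof.* Let $R$ be the $2\kappa\times2\kappa$ matrix with these columns. By Claim (a), $\sum_p(E_pF_p^T+F_pE_p^T)=J-I$, where $J$ is the all-ones matrix; the diagonal is $0$ since $E_p\cap F_p=\emptyset$. The left side is $R\,\Omega R^T$, where $\Omega$ is the permutation matrix exchanging the columns $E_p$ and $F_p$ for each $p$. Over $\mathbb F_2$, $(J+I)^2=2\kappa J+2J+I=I$, so $J-I=J+I$ is invertible. Hence the square matrix $R$ is invertible. $\square$

By Claim (b), every target is a unique combination $h=\sum_p(\alpha_pE_p+\beta_pF_p)$. This is *almost* property (ii), and it fails at the familiar point: if $\alpha_p=\beta_p=1$, we would have to select both $E_p$ and $F_p$. A gadget removes exactly this conflict, once we have $t$ copies of $\Lambda$ to treat together.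

**Lemma 6.** Let $r\ge2$, $\kappa=(3^r-1)/2$, and suppose a $(t,\ell)$-gadget $A,B$ is given. Then $K_{2\kappa t}$ has a $(\kappa\ell+t-1)$-scheme.

*Proof.* Take $S=\Lambda\times\{1,\dots,t\}$ as vertex set. For $p\in\Pi$ and $1\le j\le\ell$ put
$$E_{p,j}=\{(\lambda,s):\lambda\in E_p,\ A_{sj}=1\},\qquad F_{p,j}=\{(\lambda,s):\lambda\in F_p,\ B_{sj}=1\}.$$
These are disjoint because $E_p\cap F_p=\emptyset$.

**Step 1: check that these $\kappa\ell$ bicliques sum to the disjoint union of the cliques on the layers $\Lambda\times\{s\}$.** The pair $(\lambda,s),(\mu,s')$ is covered by $(E_{p,j}|F_{p,j})$ if $\lambda\in E_p$, $\mu\in F_p$, $A_{sj}=B_{s'j}=1$, or if $\lambda\in F_p$, $\mu\in E_p$, $B_{sj}=A_{s'j}=1$. Summing over $j$ and $p$, its multiplicity is, mod 2,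
$$\sum_p\Big([\lambda\in E_p,\mu\in F_p](AB^T)_{ss'}+[\lambda\in F_p,\mu\in E_p](AB^T)_{s's}\Big)
=\delta_{ss'}\,\#\{p:\lambda\cdot p=-\mu\cdot p\ne0\},$$
because $AB^T=I_t$. By Claim (a) this is $\delta_{ss'}[\lambda\ne\mu]$ mod 2 (for $\lambda=\mu$ the set counted is empty). So exactly the pairs of distinct vertices in a common layer are covered an odd number of times.

**Step 2: add the edges between layers, to get (i).** Append the $t-1$ pairs $(\Lambda\times\{s\}\,|\,\Lambda\times\{s+1,\dots,t\})$, $1\le s\le t-1$. They cover each pair of vertices from different layers exactly once and no other pair. The total sum is the complete graph on $S$.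

**Step 3: verify (ii).** Let $h\in\mathbb F_2^S$. By Claim (b) write, for each $s$,
$$h(\cdot,s)=\sum_p(\alpha_{p,s}E_p+\beta_{p,s}F_p).$$
For each $p$, the gadget provides $x^p,y^p\in\mathbb F_2^\ell$ with disjoint supports, $Ax^p=(\alpha_{p,s})_s$ and $By^p=(\beta_{p,s})_s$. Select $E_{p,j}$ if $x^p_j=1$, $F_{p,j}$ if $y^p_j=1$, and $0$ otherwise; select $0$ for the appended pairs. At $(\lambda,s)$ the selected sets sum to
$$\sum_p\Big(E_p(\lambda)\sum_jA_{sj}x^p_j+F_p(\lambda)\sum_jB_{sj}y^p_j\Big)=\sum_p\big(\alpha_{p,s}E_p(\lambda)+\beta_{p,s}F_p(\lambda)\big)=h(\lambda,s).\qquad\square$$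

The cost per vertex is
$$\frac{\kappa\ell+t-1}{2\kappa t}\le\frac{\ell}{2t}+\frac1{2\kappa}, \tag{4}$$
and the last term is small when $r$ is large.

## Graphs with many distinct neighbourhoods

We now show that one of the two families is always present unless the graph is very simple. "Simple" will mean few distinct open neighbourhoods.

We use Ramsey's theorem: for every $m'$ there is $R$ such that every colouring of the pairs from an $R$-element set with $4$ colours has an $m'$-element subset all of whose pairs have one colour.

**Lemma 7.** For all $m,t$ there is $T=T(m,t)$ such that every graph with at least $T$ distinct vertex neighbourhoods contains either a $K_m$, or disjoint independent sets $P,Q$ with $|P|=|Q|=t$ whose biadjacency matrix is invertible over $\mathbb F_2$.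

*Proof.* Let $R$ be the Ramsey number above for $m'=\max(m,t+1)$. Put $s=6R+2m$ and $T=2^s$.

**Step 1: extract a sequence of pairs $(a_i,b_i)$ with triangular adjacencies.** Let $R_0$ be a set of $2^s$ vertices with distinct neighbourhoods. Given $R_{i-1}$ with at least two elements, two of them have different neighbourhoods, so some vertex $b_i$ is adjacent to some but not all vertices of $R_{i-1}$. Split $R_{i-1}$ into $R_{i-1}\cap N(b_i)$ and $R_{i-1}\setminus N(b_i)$. Let $R_i$ be a larger part and $a_i$ any element of the other. Then $|R_i|\ge2^{s-i}$, so this runs for $s$ steps. For $j>i$ we have $a_j\in R_{j-1}\subseteq R_i$, so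
$$a_j\ne a_i,\qquad \mathrm{adj}(a_j,b_i)\ne\mathrm{adj}(a_i,b_i)\qquad(j>i).$$

**Step 2: make the diagonal constant, and see that the $b_i$ are distinct.** Keep at least $s/2=3R+m$ indices on which $\mathrm{adj}(a_i,b_i)=\gamma$ is constant. Then $\mathrm{adj}(a_j,b_i)=1-\gamma$ for $j>i$. For $i<j$, $\mathrm{adj}(a_j,b_i)=1-\gamma\ne\gamma=\mathrm{adj}(a_j,b_j)$, so $b_i\ne b_j$.

**Step 3: make all the $a$'s and $b$'s distinct vertices.** If $a_i=b_i$ for at least $m$ of the indices, then $\gamma=\mathrm{adj}(a_i,a_i)=0$, and for $i<j$ among these indices $\mathrm{adj}(a_j,a_i)=\mathrm{adj}(a_j,b_i)=1$. This is a $K_m$, and we are done. Otherwise discard these fewer than $m$ indices; more than $3R$ remain. Join indices $i\ne j$ when $a_i=b_j$ or $a_j=b_i$. Since the $a$'s are distinct and the $b$'s are distinct, each index has degree at most $2$. So this auxiliary graph is $3$-colourable (greedily) and has an independent set containing at least a third of the indices. Keep it; at least $R$ indices remain, and all their $a$'s and $b$'s are distinct vertices.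

**Step 4: make the $a$'s and the $b$'s homogeneous.** Colour the pair $i<j$ by $(\mathrm{adj}(a_i,a_j),\mathrm{adj}(b_i,b_j))$. By Ramsey's theorem there is a set of $\max(m,t+1)$ indices with all pairs of one colour. If either coordinate of the colour is $1$, the $a$'s or the $b$'s contain a $K_m$. Otherwise we keep $t+1$ indices for which the $a$'s are independent and the $b$'s are independent.

**Step 5: find an invertible $t\times t$ submatrix.** Let $M_{ij}=\mathrm{adj}(a_i,b_j)$ on these $t+1$ indices. Its diagonal entries are $\gamma$ and its entries below the diagonal are $1-\gamma$; above the diagonal we know nothing. If $\gamma=1$, $M$ is upper unitriangular and its leading $t\times t$ block is invertible. If $\gamma=0$, then $M+J$ is upper unitriangular, of rank $t+1$. As $J$ has rank $1$, $\operatorname{rank}M\ge t$, so $M$ has an invertible $t\times t$ submatrix. Let $P$ be the $a$'s of its rows and $Q$ the $b$'s of its columns. $\square$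

The spare index in Step 5 is needed: if all entries above the diagonal are $1$ and $\gamma=0$, then $M=J-I$ of order $t+1$, which is singular over $\mathbb F_2$ when $t+1$ is odd.

**Lemma 8.** A graph with $d$ distinct neighbourhoods has $b_2\le d$.

*Proof.* Let $X_1,\dots,X_d$ be the classes of vertices with equal neighbourhoods. Each class is independent: if $x,x'$ lie in one class and $x'\in N(x)$, then $x'\in N(x')$, which is impossible. Each neighbourhood is a union of classes: if $y\in N(x)$ and $N(y)=N(y')$, then $x\in N(y)=N(y')$, so $y'\in N(x)$. Hence between two classes there are either all edges or none. Writing $N(X_i)$ for the common neighbourhood of the vertices of $X_i$, the $d$ bicliques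
$$\Big(X_i\,\Big|\,N(X_i)\cap\bigcup_{j>i}X_j\Big)$$
partition the edges. $\square$

## Proof of Theorem 2

The lower-bound statement about $\epsilon>\frac12$ was proved with the matching. Let $\epsilon>0$.

**Step 1: choose the parameters so that both kinds of removal cost at most $\log_32+\epsilon$ per vertex.** For the gadget of Lemma 4,
$$\frac{\ell}{2t}\le\log_32+\frac{3+2\log_2(50t)}{2t},$$
and the last term tends to $0$. So fix $t$ with $\ell/(2t)\le\log_32+\epsilon/2$, and fix such a gadget. Then fix $r\ge2$ with $1/(3^r-1)\le\epsilon/2$. Put $\kappa=(3^r-1)/2$, so $1/(2\kappa)\le\epsilon/2$; put $m=2\kappa t$ and $T=T(m,t)$ from Lemma 7.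

**Step 2: remove pieces while there are many neighbourhoods.** While the current graph has at least $T$ distinct neighbourhoods, Lemma 7 gives one of two induced subgraphs. The first is a bipartite graph on $P\cup Q$ as in Lemma 5, with $2t$ vertices and an $\ell$-scheme. The second is a clique $K_m$, with $m=2\kappa t$ vertices and a $(\kappa\ell+t-1)$-scheme by Lemma 6. Remove it using Lemma 1. The cost per removed vertex is $\ell/(2t)$ in the first case and at most $\ell/(2t)+1/(2\kappa)$ in the second, by (4). Both are at most $\log_32+\epsilon$.

**Step 3: finish.** The number of vertices drops at each removal, so the process stops, at a graph with fewer than $T$ distinct neighbourhoods. By Lemma 8 that graph has $b_2\le T$. Altogether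
$$b_2(G)\le(\log_32+\epsilon)\,n+T,$$
and $T$ depends only on $\epsilon$. So we may take $C_\epsilon=T$.

**Step 4: deduce the strict inequality for large $n$.** Let $\epsilon<1-\log_32$ and put $\epsilon'=\frac12(1-\log_32-\epsilon)>0$. Then $1-\epsilon=\log_32+2\epsilon'$, and the bound just proved, with $\epsilon'$ in place of $\epsilon$, gives $b_2(G)\le(\log_32+\epsilon')n+C_{\epsilon'}<(1-\epsilon)n$ as soon as $n>C_{\epsilon'}/\epsilon'$. $\square$

## Exact values for $K_{3^r-1}$ and the range left for the constant

Claim (a) also yields exact values: for $n=3^r-1$ with $r\ge1$, $b_2(K_n)=n/2$. For $r=1$ this is $b_2(K_2)=1$. For $r\ge2$, Claim (a) gives an odd cover of $K_n$ with $\kappa=n/2$ bicliques. The adjacency matrix $J-I$ is invertible over $\mathbb F_2$, as shown in Claim (b), so it has rank $n$, and (2) gives $b_2(K_n)\ge n/2$. For instance $b_2(K_8)=4$, by the four bicliques displayed above, whereas $bp(K_8)=7$.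

By (3), no iteration of Lemma 1 with schemes can cost less than $\log_32$ per removed vertex. In this sense Theorem 2 reaches the best constant this reduction allows, up to $\epsilon$. With
$$c^*=\limsup_{n\to\infty}\ \max_{|V(G)|=n}\frac{b_2(G)}{n},$$
the matching and Theorem 2 give $\frac12\le c^*\le\log_32=0.6309\ldots$; these arguments do not determine $c^*$.
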